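\title{Cyclic colorings of plane graphs with $\Delta^*+k^*$ colors}

\begin{abstract}
A cyclic coloring of a plane graph gives distinct colors to any two vertices on a common face. Let $\Delta^*$ be the maximum number of vertices on a face and $k^*$ the maximum number of vertices that two faces have in common. We prove the conjecture that $\Delta^*+k^*$ colors suffice when these parameters are large: there is a constant $K$ such that every connected plane graph with $k^*\ge K$ has a cyclic coloring with $\Delta^*+k^*$ colors. The bound is attained for every $k^*\ge2$. The method also determines the cyclic chromatic number up to a factor $1+\varepsilon$ when $\Delta^*$ is large, in terms of $\Delta^*$ and a density of odd sets of faces. The proof treats a minimal counterexample as an edge coloring problem on a planar multigraph, applies matching duality in a piece of bounded size, and uses the recurrence of distributional limits of planar graphs to choose that piece.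
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite. Let $G$ be a connected plane graph; multiple edges are allowed, loops are not. The \emph{degree} of a face is the number of vertices incident with it, and $\Delta^*=\Delta^*(G)$ is the maximum degree of a face. A \emph{cyclic coloring} of $G$ is a coloring of the vertices in which any two distinct vertices incident with a common face receive distinct colors, and the \emph{cyclic chromatic number} $\chi_c(G)$ is the least number of colors in a cyclic coloring. Finally, $k^*=k^*(G)$ is the maximum number of vertices that two distinct faces have in common, with $k^*=0$ if $G$ has only one face. Note that $k^*\le\Delta^*$.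

A largest face shows that $\chi_c\ge\Delta^*$, and equality holds for trees and for cycles, where every vertex lies on every face. Three faces can force more. Join two vertices by three internally disjoint paths with $a$ inner vertices each. Then $\Delta^*=2a+2$ and $k^*=a+2$, any two of the $3a+2$ vertices lie on a common face, and so $\chi_c=3a+2=\Delta^*+k^*-2$. The parameter $k^*$ limits what this construction can achieve. Given three faces $f_1,f_2,f_3$ of any plane graph, the vertices incident with at least two of them pairwise share a face, so they need distinct colors; but at most $\Delta^*$ of them lie on $f_1$, and the others lie on both $f_2$ and $f_3$, so there are at most $\Delta^*+k^*$ of them. If triples of faces are the worst obstruction, then $\Delta^*+k^*$ colors should suffice.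

Borodin, Broersma, Glebov and van den Heuvel proved that every connected plane graph with $\Delta^*\ge5$ satisfies
\[
\chi_c\le\max\{\Delta^*+3k^*+2,\ \Delta^*+14\}.
\]
The problem treated here is the following conjecture, which we take from Jendrol and Sotak \cite{JS}: \emph{there are constants $D$ and $K$ such that every connected plane graph with $\Delta^*\ge D$ and $k^*\ge K$ satisfies $\chi_c\le\Delta^*+k^*$.} We prove it; largeness of $k^*$ alone suffices, so $D$ may be arbitrary.

\begin{theorem}\label{thm:main}
There is a constant $K$ such that
\begin{enumerate}
\item[(a)] every connected plane graph with $k^*\ge K$ satisfies $\chi_c\le\Delta^*+k^*$;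
\item[(b)] every connected plane graph with $\Delta^*\ge K$ satisfies $\chi_c\le\Delta^*+\max\{k^*,K\}$.
\end{enumerate}
\end{theorem}

The bound in (a) cannot be lowered in general, even by $1$.

\begin{proposition}\label{prop:sharp}
For every $k\ge2$ there is a plane graph with $k^*=k$, $\Delta^*=2k$ and $\chi_c=3k=\Delta^*+k^*$.
\end{proposition}

\begin{proof}
Take a triangular prism and replace each of the three edges between the two triangles by a path with $k$ vertices, ends included (Figure~\ref{fig:prism}). Each of the three large faces contains two of the paths and has $2k$ vertices, and two large faces share exactly one path. A triangle shares two vertices with a large face and none with the other triangle. So $\Delta^*=2k$ and $k^*=k$. Each of the $3k$ vertices lies on two of the three large faces, so any two vertices share a large face and $\chi_c=3k$.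
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \a in {90,210,330} {
  \draw (\a:0.6) -- (\a:2.7);
  \draw (\a:0.6) -- ({\a+120}:0.6);
  \draw (\a:2.7) -- ({\a+120}:2.7);
  \foreach \r in {0.6,1.3,2.0,2.7} \fill (\a:\r) circle (2pt);
}
\node at (30:0.85) {$f_1$};
\node at (150:0.85) {$f_2$};
\node at (270:0.85) {$f_3$};
\end{tikzpicture}
\caption{A subdivided prism with $k^*=4$ and $\Delta^*=8$. Every vertex lies on two of the faces $f_1,f_2,f_3$, so all $12$ vertices need distinct colors.}
\label{fig:prism}
\end{figure}

The obstruction given by three faces is the first of a family. Let $Z$ be a set of $s\ge3$ faces with $s$ odd, and let $\operatorname{sh}(Z)$ be the number of vertices incident with at least two faces of $Z$. In a cyclic coloring, each such vertex of a given color uses at least two faces of $Z$, and no face is used by two vertices of that color. So a color appears on at most $(s-1)/2$ of these vertices, and $\operatorname{sh}(Z)\le\chi_c\cdot(s-1)/2$. With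
\[
\Phi(G)=\max_Z\frac{2\operatorname{sh}(Z)}{|Z|-1},
\]
the maximum taken over sets $Z$ of odd size at least $3$ (and $\Phi=0$ if there is no such set), we obtain
\begin{equation}\label{eq:lower}
\chi_c\ge\max\{\Delta^*,\Phi\}.
\end{equation}
The core of the paper, Proposition~\ref{prop:dense}, says that asymptotically there are no other obstructions. A by-product is the following.

\begin{theorem}\label{thm:asym}
For every $\varepsilon\in(0,1]$ there is $\Delta_\varepsilon$ such that every connected plane graph with $\Delta^*\ge\Delta_\varepsilon$ satisfies
\[
\max\{\Delta^*,\Phi\}\le\chi_c\le\lceil(1+\varepsilon)\max\{\Delta^*,\Phi\}\rceil .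
\]
\end{theorem}

Theorem~\ref{thm:main} has no error term, so it needs more than this asymptotic statement. The passage to the exact bound is made in Section~\ref{sec:exact}: planarity leaves room to spare for odd sets of five or more faces, and triples, which are tight by Proposition~\ref{prop:sharp}, are handled by a direct reduction. One step of the proof (Lemma~\ref{lem:deg3}) is a compactness argument, and we obtain no explicit value of $K$.

\section{Systems and critical systems}\label{sec:systems}

A cyclic coloring depends only on which vertices lie on which faces. Deleting a vertex from a plane graph merges faces and changes $\Delta^*$ and $k^*$, whereas deleting it from the incidence structure only shrinks faces. We therefore work with the incidence structure.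

A \emph{system} is a simple bipartite planar graph $H$ with a fixed plane drawing and parts $V$ and $F$. Elements of $V$ are called \emph{vertices}, elements of $F$ are called \emph{faces}, and a vertex $v$ \emph{lies on} a face $f$ if $vf$ is an edge of $H$. Let $V(f)$ be the set of vertices on $f$, let $d(f)=|V(f)|$, and for $f\ne g$ let $d(f,g)=|V(f)\cap V(g)|$ be the \emph{codegree}. The \emph{degree} $\deg v$ of a vertex is the number of faces on which it lies. An \emph{$N$-coloring} of $H$ colors $V$ with $N$ colors so that distinct vertices on a common face receive distinct colors. For integers $\Delta\ge k\ge1$ let $\mathcal H(\Delta,k)$ be the class of systems with $d(f)\le\Delta$ for all $f$ and $d(f,g)\le k$ for all $f\ne g$.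

The \emph{system of a connected plane graph} $G$ is obtained by placing a point in each face and joining it, by arcs inside the face, once to each incident vertex. Its $N$-colorings are the cyclic colorings of $G$ with $N$ colors, and it lies in $\mathcal H(\Delta^*,k)$ whenever $\max\{k^*,1\}\le k\le\Delta^*$.

\begin{theorem}\label{thm:systems}
There is a constant $K$ such that for all integers $\Delta\ge k\ge K$ every $H\in\mathcal H(\Delta,k)$ is $(\Delta+k)$-colorable.
\end{theorem}

Theorem~\ref{thm:main} follows: apply Theorem~\ref{thm:systems} to the system of $G$ with $(\Delta,k)=(\Delta^*,k^*)$ for (a) and with $(\Delta,k)=(\Delta^*,\max\{k^*,K\})$ for (b).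

\begin{remark}
Planarity cannot be dropped. Let the faces be the seven lines of the Fano plane and replace each point by $k$ vertices on the same three lines. Then $d(f)=3k$ and $d(f,g)=k$, but any two of the $7k$ vertices share a face, and $7k>3k+k$.
\end{remark}

We use three consequences of Euler's formula throughout.
\begin{enumerate}
\item[(E1)] A simple planar graph on $n\ge1$ vertices has at most $3n$ edges, and at most $3n-6$ if $n\ge3$.
\item[(E2)] A simple planar bipartite graph on $n\ge1$ vertices has at most $2n$ edges.
\item[(E3)] If all vertices in one part $X$ of a simple planar bipartite graph have degree at least $3$ and $Y$ is the other part, then $|X|\le2|Y|$; indeed $3|X|\le2(|X|+|Y|)$ by (E2).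
\end{enumerate}

Let $N>\Delta\ge1$ be integers and put $k=N-\Delta$. A system $H$ with $d(f)\le\Delta$ for all $f$ is \emph{critical for $(\Delta,N)$} if it is not $N$-colorable, $H-v$ is $N$-colorable for every $v\in V$, and $H$ is \emph{reduced}: $d(f)\ge2$ for all $f$, and $V(f)\not\subseteq V(g)$ for $f\ne g$. A face $f$ that violates reducedness imposes no constraint of its own, so deleting it changes the colorings neither of $H$ nor of any $H-v$. Hence every system with $d(f)\le\Delta$ that is not $N$-colorable yields a critical one by deleting vertices as long as non-colorability survives, and then deleting faces one at a time. No assumption on codegrees is made until Section~\ref{sec:exact}; until then, $k$ is just the surplus $N-\Delta$.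

Let $H$ be critical. The \emph{conflict degree} of a vertex $v$ is the number of other vertices that share a face with $v$. It is at least $N$, since otherwise a coloring of $H-v$ extends to $v$. A vertex on at most one face has conflict degree at most $\Delta-1$, so $\deg v\ge2$ for all $v$. Let $V_2$ be the set of vertices of degree exactly $2$ and $V_{\ge3}=V\setminus V_2$. If $v\in V_2$ lies on $f$ and $g$, then its conflict degree is $d(f)+d(g)-d(f,g)-1$, so
\begin{equation}\label{eq:deg2}
d(f)+d(g)\ge N+d(f,g)+1,\qquad\text{hence}\qquad d(f)\ge k+d(f,g)+1\ge k+2 .
\end{equation}
Call a face \emph{large} if $d(f)\ge k/72$ and \emph{small} otherwise. Let $F_1$ be the set of large faces, $F_0$ the set of small faces, and $n=|F_1|$. By \eqref{eq:deg2}, both faces of a vertex in $V_2$ are large, and all vertices on a small face belong to $V_{\ge3}$.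

For distinct large faces $f,g$ let $w(f,g)$ be the number of vertices of $V_2$ lying on $f$ and $g$, and for disjoint sets $X,Y$ of faces let $w(X,Y)=\sum_{f\in X,\,g\in Y}w(f,g)$. The \emph{bundle graph} $M$ is the simple graph on $F_1$ in which $fg$ is an edge if $w(f,g)\ge1$. Its edges are called \emph{bundles}; for a bundle $e=fg$, the set $V_e$ consists of the $w_e=w(f,g)$ vertices of $V_2$ on $f$ and $g$, and we say that they are \emph{in} the bundle $e$. One vertex from each bundle gives a subdivision of $M$ inside $H$, so $M$ is planar. Finally, let $h(f)=|V(f)\cap V_{\ge3}|$, and for $Z\subseteq F$ let $e_2(Z)$ be the number of vertices of $V_2$ with both faces in $Z$.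

A vertex of $V_2$ is an edge between its two faces. If $V=V_2$, an $N$-coloring of $H$ is a proper edge coloring of the multigraph obtained from $M$ by replacing each bundle $e$ by $w_e$ parallel edges, and each color class is a matching of $M$. Lemma~\ref{lem:few} below shows that a critical system is close to this picture.

\section{Leaks and dense odd sets}\label{sec:idea}

The main idea is visible on three and on four faces. Let $H$ be critical, let $v$ be a vertex in a bundle $f_0g_0$, and let $\phi$ be an $N$-coloring of $H-v$. Let $\overline\phi(f)$ be the set of colors \emph{missing} at $f$, that is, not used on $V(f)\setminus\{v\}$. Then $|\overline\phi(f)|\ge N-\Delta=k$ for every face, and $\overline\phi(f_0)\cap\overline\phi(g_0)=\emptyset$ because $v$ cannot be colored.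

\begin{example}[four faces]\label{ex:four}
Let $f_0g_0f_1g_1$ be a $4$-cycle of $M$. Call the vertices in its four bundles \emph{inner}, and let $\ell$ be the number of pairs $(x,y)$ where $x$ is one of the four faces and $y$ is a vertex on $x$ that is not inner. We claim that $\ell\ge k^2/N$. Take $\alpha\in\overline\phi(f_0)$ and $\beta\in\overline\phi(g_0)$ and walk from $f_0$ through inner vertices colored $\beta,\alpha,\beta,\dots$ as long as possible. Each face has at most one vertex of each color and $f_0$ has none of color $\alpha$, so no face is visited twice. The walk passes from $\{f_0,f_1\}$ to $\{g_0,g_1\}$ only through vertices colored $\beta$, so it never reaches $g_0$. Let $x$ be its last face and $\gamma\in\{\alpha,\beta\}$ the color that would come next. If $\gamma$ is missing at $x$, exchange $\alpha$ and $\beta$ along the walk. The coloring stays proper, $\beta$ is now missing at $f_0$ and at $g_0$, and $v$ can be colored. So $\gamma$ occurs at $x$, on a vertex $y$ that is not inner. The pair $(x,y)$ and the other color determine $\{\alpha,\beta\}$, and $\alpha$ is the one missing at $f_0$. There are at least $k^2$ choices of $(\alpha,\beta)$, so $k^2\le\ell N$.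
\end{example}

\begin{example}[three faces]\label{ex:three}
Let $Z=\{f_0,g_0,g_1\}$ be a triangle of $M$, with inner vertices and $\ell$ defined in the same way. Now the walk can run from $f_0$ through $g_1$ to $g_0$, and the exchange achieves nothing: afterwards $\beta$ is missing at $f_0$ but present at $g_0$. Counting replaces the exchange. Every color occurs at $f_0$ or at $g_0$, hence on a vertex that is not inner or on one of the $e_2(Z)-1$ colored inner vertices. So $e_2(Z)>N-\ell$.
\end{example}

Suppose $N\le Ak$. In the first example the four faces must \emph{leak}: they carry at least $k/A$ incidences with vertices that lead out of the configuration. In the second, either the three faces leak at least $\eta k$, or $e_2(Z)\ge N-\eta k$, so that $Z$ nearly attains the bound behind \eqref{eq:lower}. The general statement is that near $v$ every set of faces leaks in proportion to its size, unless some odd set is nearly dense; and in a planar system $v$ can be chosen so that such leaking is impossible. The outcome is this.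

\begin{proposition}\label{prop:dense}
For all $A\ge2$ and $\eta\in(0,1)$ there is $k_0$ such that the following holds. If $H$ is critical for $(\Delta,N)$, where $N=\Delta+k$, $k\ge k_0$ and $N\le Ak$, then there is a set $Z\subseteq F_1$ of odd size $s\ge3$ such that $M[Z]$ is connected and
\[
e_2(Z)\ge(N-\eta k)\,\frac{s-1}2 .
\]
\end{proposition}

The proof occupies Sections~\ref{sec:few}--\ref{sec:dense}. Section~\ref{sec:few} shows that vertices of degree at least $3$ account for a bounded number of incidences per large face, which is negligible against $k$. Section~\ref{sec:networks} shows that in a planar electrical network most nodes have small effective conductance to any sufficiently sparse set. Section~\ref{sec:matching} recalls matching duality. In Section~\ref{sec:dense} we cut $M$ into pieces of bounded size, replace the hand-made exchanges of the examples by a linear program over all exchanges in one piece, derive the leaking inequality from its dual, and show that the inequality forces a large effective conductance.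

\begin{proof}[Proof of Theorem~\ref{thm:asym}, assuming Proposition~\ref{prop:dense}]
The lower bound is \eqref{eq:lower}. For the upper bound let $\Delta=\Delta^*$, $N=\lceil(1+\varepsilon)\max\{\Delta,\Phi\}\rceil$ and $k=N-\Delta$. Then $k\ge\varepsilon\Delta$, and $\Delta\le N/(1+\varepsilon)$ gives $k\ge\frac{\varepsilon}{1+\varepsilon}N\ge\frac\varepsilon2N$. Let $k_0$ be given by Proposition~\ref{prop:dense} for $A=2/\varepsilon$ and $\eta=\varepsilon/4$, and let $\Delta_\varepsilon\ge k_0/\varepsilon$. Suppose the system of $G$ is not $N$-colorable, and delete vertices and faces to obtain a system critical for $(\Delta,N)$. The proposition yields a set $Z$ of faces of $G$ of odd size $s\ge3$, and each vertex counted by $e_2(Z)$ is incident in $G$ with at least two faces of $Z$. Since $k\le N$,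
\[
\operatorname{sh}(Z)\ge e_2(Z)\ge\Big(1-\frac\varepsilon4\Big)N\,\frac{s-1}2\ge\Big(1-\frac\varepsilon4\Big)(1+\varepsilon)\max\{\Delta,\Phi\}\,\frac{s-1}2>\Phi\,\frac{s-1}2,
\]
because $(1-\frac\varepsilon4)(1+\varepsilon)=1+\frac\varepsilon4(3-\varepsilon)>1$ and $\max\{\Delta,\Phi\}>0$. This contradicts the definition of $\Phi$.
\end{proof}

\section{Few vertices lie on three or more faces}\label{sec:few}

We want to bound $|V_{\ge3}|$ by a multiple of the number $n$ of large faces. A vertex on three large faces is controlled by (E3), and a vertex on at most one large face needs very many small faces to reach conflict degree $N$. The difficult vertices lie on exactly two large faces: they behave like parallel edges, of which a planar multigraph may have any number. The next lemma says that all but linearly many of them border digons, and reducedness will put something inside each relevant digon.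

For a loopless multigraph drawn on the sphere we call the components of the complement of the drawing \emph{regions}, to distinguish them from the faces of a system. A \emph{digon} is a region whose boundary is exactly a cycle of length $2$. Each edge has two \emph{sides}, and each side lies on one region.

\begin{lemma}\label{lem:sides}
In a loopless multigraph with $n\ge1$ vertices drawn on the sphere, at most $6n$ edge sides lie on regions that are not digons.
\end{lemma}

\begin{proof}
If the multigraph is disconnected, some region has boundary points in two components; add an edge between them inside that region. The region was not a digon, it is not split by the new edge, and it is not a digon afterwards because it has a bridge on its boundary. So the count does not decrease, and we may assume that the multigraph is connected. If it has at most one edge, the count is at most $2$. Otherwise every region $\rho$ has a closed boundary walk, whose length $\lambda(\rho)$ is the number of sides on $\rho$. There are no loops, so $\lambda(\rho)\ge2$; a walk of length $2$ uses two distinct parallel edges, since a walk along both sides of one edge would be the whole graph. Thus $\lambda(\rho)\ge3$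 unless $\rho$ is a digon. By Euler's formula $\sum_\rho(\lambda(\rho)/2-1)=n-2$. All terms are nonnegative, and $\lambda/2-1\ge\lambda/6$ for $\lambda\ge3$. Hence the regions that are not digons have total length at most $6(n-2)$.
\end{proof}

For $X\subseteq V$ and $Y\subseteq F$ let $e(X,Y)$ be the number of edges of $H$ between $X$ and $Y$.

\begin{lemma}\label{lem:few}
In a critical system, $n\ge1$, $|V_{\ge3}|\le16n$, $e(V_{\ge3},F_1)\le34n$ and $e(V_{\ge3},F_0)\le192n$.
\end{lemma}

\begin{proof}
Split $V_{\ge3}$ into $P_{\le1}$, $P_2$ and $P_{\ge3}$, the sets of vertices that lie on at most one, exactly two, and at least three large faces. By (E3), $|P_{\ge3}|\le2n$; and $P_2=\emptyset$ if $n=0$.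

\emph{Step 1: $e(V_{\ge3},F_0)\le12|V_{\ge3}|$.} All vertices on small faces are in $V_{\ge3}$. By (E3) at most $2|V_{\ge3}|$ small faces have degree at least $3$, and by (E2) they have at most $2\cdot3|V_{\ge3}|$ incidences. The other small faces have degree exactly $2$ and, by reducedness, distinct vertex pairs, so they form the edges of a simple planar graph on $V_{\ge3}$. By (E1) there are at most $3|V_{\ge3}|$ of them, with at most $6|V_{\ge3}|$ incidences.

\emph{Step 2: $|P_{\le1}|\le|V_{\ge3}|/6$.} For $v\in P_{\le1}$ the conflict degree gives $\Delta+k\le(\Delta-1)+\sum_\sigma(d(\sigma)-1)$, where $\sigma$ runs over the small faces containing $v$. The sum is at least $k+1$ and each term is less than $k/72$, so $v$ lies on more than $72$ small faces. By Step~1, $72|P_{\le1}|\le12|V_{\ge3}|$. The threshold $k/72$ was chosen for this comparison.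

\emph{Step 3: $|P_2|\le6n+2|P_{\le1}|$.} Let $n\ge1$ and let $\mathcal M$ be the loopless multigraph with vertex set $F_1$ in which each $v\in P_2$ gives an edge, also called $v$, drawn along the two edges of $H$ from $v$ to its large faces. Each $v\in P_2$ has degree at least $3$, so it lies on a small face $\sigma(v)$. The edge $v\sigma(v)$ of $H$ leaves the edge $v$ of $\mathcal M$ on one of its sides and runs inside the region $\rho(v)$ on that side. By Lemma~\ref{lem:sides}, $\rho(v)$ is a digon for all but at most $6n$ vertices $v$.

Let $\rho(v)=\rho$ be a digon, bounded by the edges $v,v'$ between the large faces $f,g$. By reducedness there is a vertex $y\in V(\sigma(v))\setminus V(f)$. The point $\sigma(v)$ lies in $\rho$, and the only elements of $V$ on the boundary of $\rho$ are $v$ and $v'$, which lie on $f$. So $y$ is inside $\rho$. It belongs to $V_{\ge3}$ because it lies on a small face. The only large faces in the closure of $\rho$ are $f$ and $g$, and $y\notin V(f)$, so $y\in P_{\le1}$. Distinct digons contain distinct such vertices $y$, so at most $|P_{\le1}|$ digons occur, and each is $\rho(v)$ for at most two $v$.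

\emph{Conclusion.} Adding up, $|V_{\ge3}|\le3|P_{\le1}|+8n\le|V_{\ge3}|/2+8n$, so $|V_{\ge3}|\le16n$. Then $e(V_{\ge3},F_1)\le2(16n+n)$ by (E2), and $e(V_{\ge3},F_0)\le192n$ by Step~1. If $n=0$, then $V_{\ge3}=\emptyset$, and $V_2=\emptyset$ because vertices of $V_2$ lie on large faces; but a system with $V=\emptyset$ is $N$-colorable.
\end{proof}

\section{Planar networks}\label{sec:networks}

A \emph{network} is a graph $\Gamma$ with a conductance $a(e)>0$ on each edge; we write $a(x,y)=0$ for non-adjacent $x,y$. The \emph{energy} of a real function $\psi$ on the vertices is $\sum_{yz}a(y,z)(\psi(y)-\psi(z))^2$, summed over edges. By the Dirichlet principle, the effective conductance between a vertex $x$ and a set $B\not\ni x$ is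
\[
\mathcal C(x,B)=\min\{\text{energy of }\psi:\ \psi(x)=1,\ \psi|_B=0\},
\]
and we take this as the definition. It does not increase when $B$ shrinks, and it is $0$ if no path joins $x$ to $B$. A \emph{unit flow} from $x$ to $B$ is an antisymmetric function $\theta$ on oriented edges with net outflow $1$ at $x$ and $0$ at all vertices outside $B\cup\{x\}$; its energy is $\sum_e\theta(e)^2/a(e)$. Thomson's principle states that if $\mathcal C(x,B)>0$ then the minimum energy of a unit flow from $x$ to $B$ is $1/\mathcal C(x,B)$, and that no unit flow exists if $\mathcal C(x,B)=0$.

\begin{lemma}\label{lem:network}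
For all $A\ge1$ and $\kappa>0$ there is $b>0$ such that the following holds. If $\Gamma$ is a simple planar network on $n\ge1$ vertices with $\sum_ya(x,y)\le A$ for every $x$, and $B$ is a set of at most $bn$ vertices, then at least $n/2$ vertices $x\notin B$ satisfy $\mathcal C(x,B)<\kappa$.
\end{lemma}

Both bounds are needed. In a star with unit conductances and $B$ the center, every leaf has $\mathcal C(x,B)=1$; here the total conductance at the center is unbounded. In a complete binary tree with unit conductances and $B$ the set of leaves, the flow that splits equally at each step has energy at most $\sum_{j\ge1}2^j4^{-j}=1$, so $\mathcal C(x,B)\ge1$ for all $x\notin B$; here $B$ is more than half of the tree.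

For bounded degrees the lemma comes from a theorem of Benjamini and Schramm, which we now recall. In a graph with finite degrees and unit conductances, let $\operatorname{dist}$ be the graph distance and put
\[
\mathcal C_R(o)=\mathcal C(o,\{y:\operatorname{dist}(o,y)\ge R\})\qquad(R\ge1).
\]
This number depends only on the ball of radius $R$ about $o$, as a rooted graph, and it is non-increasing in $R$. A connected graph is \emph{recurrent} if simple random walk returns to its starting point almost surely; this holds if and only if $\mathcal C_R(o)\to0$ as $R\to\infty$. A random rooted graph $(\Gamma,o)$ is a \emph{distributional limit} of random rooted graphs $(\Gamma_j,o_j)$ if for every $R$ the law of the isomorphism type of the ball of radius $R$ about $o_j$ converges to that of the ball about $o$.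

\begin{theorem}[Benjamini and Schramm {\cite[Theorem 1.1]{BS}}]\label{thm:BS}
A distributional limit of random rooted finite connected planar graphs, with degrees bounded by a constant and with the root uniform given the graph, is almost surely recurrent.
\end{theorem}

\begin{lemma}\label{lem:deg3}
For all $\kappa',\delta>0$ there is $R$ such that in every finite planar graph of maximum degree at most $3$, all but at most a fraction $\delta$ of the vertices $o$ satisfy $\mathcal C_R(o)<\kappa'$.
\end{lemma}

\begin{proof}
Otherwise, for each $j$ there is such a graph in which more than a fraction $\delta$ of the vertices have $\mathcal C_j(o)\ge\kappa'$, and hence $\mathcal C_R(o)\ge\kappa'$ for all $R\le j$. Choose a uniform root $o_j$ and let $\Gamma_j$ be its component; given $\Gamma_j$, the root is uniform on it. For each $R$ there are finitely many types of balls of radius $R$, so by a diagonal argument a subsequence has a distributional limit $(\Gamma,o)$. The event $\mathcal C_R(o)\ge\kappa'$ is a finite union of ball types and has probability greater than $\delta$ for $j\ge R$, so it has probability at least $\delta$ in the limit. These events decrease with $R$, so with probability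 at least $\delta$ all of them hold, and then $\Gamma$ is not recurrent. This contradicts Theorem~\ref{thm:BS}.
\end{proof}

In the bundle graph neither the degrees nor the ratios of conductances are bounded; only the total conductance at a vertex is. To reduce to Lemma~\ref{lem:deg3} we replace each vertex by a binary tree with unit conductances whose leaves carry the original edges. The tree must respect the cyclic order of the edges, to keep planarity, and it must not add much resistance. This is achieved by a dyadic construction in which the total conductance of the edges below a tree edge decays geometrically along every path from the root.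

\begin{proof}[Proof of Lemma~\ref{lem:network}]
\emph{The trees.} Fix a plane drawing of $\Gamma$ and put $a'=a/A$. Let $x$ be a vertex, $e_1,\dots,e_m$ its edges in cyclic order starting anywhere, and $a'_i=a'(e_i)$, so that $\sum_ia'_i\le1$. If $m\le1$, let $T_x$ be a single node, which is the root and also the leaf for $e_1$ if $m=1$. Let $m\ge2$. Lay out the intervals $J_i=[\sum_{j<i}a'_j,\sum_{j\le i}a'_j]$ in $[0,1]$ and let $p_i$ be the midpoint of $J_i$. A \emph{dyadic interval} is an interval $[r2^{-j},(r+1)2^{-j})\subseteq[0,1)$ with integers $r,j\ge0$. The shortest dyadic interval containing a given set of at least two of the points $p_i$ is unique, and both of its halves contain points of the set. The root of $T_x$ is the shortest dyadic interval containing all $p_i$. Recursively, a node $I$ has one child for each of its halves $I'$: the leaf $p_i$ if $p_i$ is the only point in $I'$, and otherwise the shortest dyadic interval containing all points in $I'$. This is a binary tree with leaves $p_1,\dots,p_m$ in this order and $m-1$ other nodes.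

Consider the tree edge belonging to a half $I'$ of $I$, with $|I'|=2^{-j}$; we call $j\ge1$ its \emph{level}. The leaves below it are the points in $I'$; let $\Lambda$ be the set of their indices. For $i\in\Lambda$ pick a point $p_{i'}$ in the other half of $I$. It lies outside the interior of $J_i$, so $a'_i/2\le|p_i-p_{i'}|\le2|I'|$. Hence the intervals $J_i$ with $i\in\Lambda$, which have disjoint interiors, lie within distance $2|I'|$ of $I'$, and
\begin{equation}\label{eq:dyadic}
\sum_{i\in\Lambda}a'_i\le5\cdot2^{-j}.
\end{equation}
Along a path from the root to a leaf the halves are strictly nested, so the levels are distinct and the numbers $2^{-j}$ sum to at most $1$.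

Let $\Gamma'$ be the graph with unit conductances obtained by replacing each $x$ by $T_x$ and each edge $xy$ by an \emph{external} edge between the corresponding leaves of $T_x$ and $T_y$. It is planar, has maximum degree at most $3$, and has at most $4|E(\Gamma)|+n\le13n$ vertices by (E1). Let $r_x$ be the root of $T_x$ and $r_B=\{r_y:y\in B\}$.

\emph{Comparison.} Let $\kappa'=\kappa/(11A)$. We claim that $x\notin B$ and $\mathcal C(x,B)\ge\kappa$ imply $\mathcal C_{\Gamma'}(r_x,r_B)\ge\kappa'$. Let $\theta$ be a unit flow from $x$ to $B$ of energy at most $1/\kappa$. Let each external edge carry the flow of the corresponding edge of $\Gamma$. For a vertex $y$ let $\theta_i$ be the flow leaving $y$ along its $i$th edge, and let the tree edge of $T_y$ with index set $\Lambda$ carry $\sum_{i\in\Lambda}\theta_i$ away from the root. Flow is conserved at every node other than a root, and the net outflow at $r_y$ equals that of $\theta$ at $y$, so this is a unit flow from $r_x$ to $r_B$. By the Cauchy--Schwarz inequality and \eqref{eq:dyadic}, a tree edge of level $j$ has energy at most $5\cdot2^{-j}\sum_{i\in\Lambda}\theta_i^2/a'_i$. Summing over tree edges, each edge $e$ of $\Gamma$ is charged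 at most $5\theta(e)^2/a'(e)$ at each of its two ends, and its external edge costs $\theta(e)^2\le\theta(e)^2/a'(e)$. The total energy is at most $11\sum_e\theta(e)^2/a'(e)\le11A/\kappa$, and Thomson's principle gives the claim.

\emph{Conclusion.} Take $R$ from Lemma~\ref{lem:deg3} for $\kappa'$ and $\delta=1/52$, and let $b=2^{-R}/12$. At most $13n/52=n/4$ vertices $x$ have $\mathcal C_R(r_x)\ge\kappa'$. A ball of radius $R-1$ in $\Gamma'$ has at most $3\cdot2^R$ vertices, so at most $3\cdot2^R|B|\le n/4$ vertices $x$ have $r_x$ at distance less than $R$ from $r_B$; these include all $x\in B$. For each of the remaining vertices $x$ we have $\mathcal C_{\Gamma'}(r_x,r_B)\le\mathcal C_R(r_x)<\kappa'$, so $\mathcal C(x,B)<\kappa$ by the claim.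
\end{proof}

\section{Dual certificates for maximum weight matchings}\label{sec:matching}

Let $\Gamma$ be a graph with edge weights $c_e\ge0$, and write $c(m)=\sum_{e\in m}c_e$. Call a vertex set \emph{odd} if its size is odd and at least $3$. A \emph{dual solution} consists of numbers $u_f\ge0$ for the vertices $f$ and $z_Q\ge0$ for the odd sets $Q$ such that
\begin{equation}\label{eq:dual}
u_f+u_g+\sum_{Q\ni f,g}z_Q\ge c_{fg}\qquad\text{for every edge }fg .
\end{equation}
Its \emph{value} is $\sum_fu_f+\sum_Qz_Q(|Q|-1)/2$. Edmonds' matching polytope theorem together with linear programming duality states that the minimum value of a dual solution equals the maximum weight of a matching. For a path with two edges of weight $1$, an optimal solution puts $u=1$ on the middle vertex, which every maximum matching covers. For a triangle with weights $1$, an optimal solution is $u=0$ and $z=1$ on the whole triangle, which is the certificate behind Example~\ref{ex:three}. A family of sets is \emph{laminar} if any two members are disjoint or nested.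

\begin{lemma}\label{lem:laminar}
There is a dual solution $(u,z)$ such that $\{Q:z_Q>0\}$ is laminar and every maximum weight matching $m$ satisfies:
\begin{enumerate}
\item[(S1)] if $u_f>0$, then $m$ covers $f$;
\item[(S2)] if $z_Q>0$, then $m$ has exactly $(|Q|-1)/2$ edges inside $Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $(u,z)$ be any optimal dual solution and $m$ a maximum weight matching. Summing \eqref{eq:dual} over $m$ gives
\[
c(m)\le\sum_{f\text{ covered by }m}u_f+\sum_Qz_Q\cdot|\{e\in m:e\subseteq Q\}|\le\sum_fu_f+\sum_Qz_Q\frac{|Q|-1}2=c(m),
\]
and equality throughout gives (S1) and (S2).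

The optimal solutions form a compact set, since all coefficients of the value are positive. Among them choose those that minimize $\Sigma_1=\sum_Qz_Q(|Q|-1)/2$, and among those one that maximizes $\Sigma_2=\sum_Qz_Q|Q|^2$. Suppose $z_Q,z_{Q'}\ge\epsilon>0$ where $Q,Q'$ meet and neither contains the other. Let $i=|Q\cap Q'|$, $p=|Q\setminus Q'|$, $p'=|Q'\setminus Q|$, all positive. Lower $z_Q$ and $z_{Q'}$ by $\epsilon$; this costs an edge inside $Q\cap Q'$ the amount $2\epsilon$ in \eqref{eq:dual}, and an edge inside only one of the two sets the amount $\epsilon$.

If $i$ is odd, raise $z_{Q\cup Q'}$ and $z_{Q\cap Q'}$ by $\epsilon$, omitting $Q\cap Q'$ if it is a singleton. Edges inside $Q\cap Q'$ regain $2\epsilon$ and all other edges inside $Q\cup Q'$ gain $\epsilon$, so \eqref{eq:dual} holds. Since $|Q\cup Q'|+|Q\cap Q'|=|Q|+|Q'|$ and a singleton would contribute $0$, the value and $\Sigma_1$ are unchanged. We have $(p+p'+i)^2+i^2-(p+i)^2-(p'+i)^2=2pp'$, so $\Sigma_2$ increases by $2pp'\epsilon$ if $i\ge3$ and by $(2pp'-1)\epsilon$ if $i=1$.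

If $i$ is even, then $p$ and $p'$ are odd. Raise $z_{Q\setminus Q'}$ and $z_{Q'\setminus Q}$ by $\epsilon$, omitting singletons, and raise $u_f$ by $\epsilon$ for $f\in Q\cap Q'$. An edge with two ends in $Q\cap Q'$ regains $2\epsilon$, an edge with one end there gains $\epsilon$, and an edge inside $Q\setminus Q'$ or $Q'\setminus Q$ regains $\epsilon$. The sum $\Sigma_1$ drops by $i\epsilon$ and $\sum_fu_f$ rises by $i\epsilon$, so the value is unchanged.

Both cases contradict the choice of $(u,z)$.
\end{proof}

\section{Proof of Proposition~\ref{prop:dense}}\label{sec:dense}

Fix $A\ge2$ and $\eta\in(0,1)$. Throughout this section $H$ is critical for $(\Delta,N)$ with $N=\Delta+k\le Ak$ and $k\ge k_0$, and we assume for a contradiction that \emph{no set $Z$ as in the proposition exists}.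

\subsection{Constants}\label{ss:const}

We cut $M$ into pieces with the following theorem of Lipton and Tarjan \cite{LT}: an $n$-vertex planar graph with nonnegative vertex costs of total at most $1$ has, for each $\epsilon\in(0,1]$, a set of $O(\sqrt{n/\epsilon})$ vertices whose deletion leaves no component of cost more than $\epsilon$. With all costs $1/n$ and $\epsilon=t/n$ the set has size $O(n/\sqrt t)$, and for $n\le t$ the empty set will do. So \emph{for every $\eta_1>0$ there is $t$ such that every $n$-vertex planar graph has a set of at most $\eta_1n$ vertices whose deletion leaves components with at most $t$ vertices.}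

The constants are chosen in the following order. Let
\[
s_0=\lceil A\rceil+2,\qquad\sigma=\frac\eta{8s_0},\qquad\xi=\frac\eta{8s_0^2},\qquad
\nu=\Big[\Big(1+\frac{s_0A}\sigma\Big)\Big(\frac{2A}\xi+\frac{s_0}\sigma\Big)\Big]^{-1},\qquad\kappa=\frac{\nu^2}{8A}.
\]
Here $\nu$ will be the rate of leaking; $\nu<1/36$ because $2A/\xi=16As_0^2/\eta>36$. Let $b$ be given by Lemma~\ref{lem:network} for $A$ and $\kappa$. Choose $\eta_1>0$ with $\eta_1+2\eta_1A/\nu\le b/2$, let $t$ be given by the separator theorem for $\eta_1$, and let $r_0$ be the number defined in Section~\ref{ss:farkas}, which depends only on $t$. Finally choose $k_0$ so that $k\ge k_0$ implies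
\[
r_0\le\sigma k\qquad\text{and}\qquad\frac{68}{\nu k}\le\frac b2 .
\]
It is essential that $\nu$ does not depend on the size $t$ of the pieces. Note that $s_0\xi=\sigma\le1/32$, so $r_0\le k/2$.

\subsection{The piece and the uncolored vertex}\label{ss:piece}

Let $S\subseteq F_1$ be a set of at most $\eta_1n$ faces such that every component of $M-S$ has at most $t$ faces. For $f\in F_1\setminus S$ the \emph{leak} of $f$ is
\[
\ell(f)=h(f)+w(f,S),
\]
the number of vertices on $f$ that are not in a bundle inside the component of $f$. Let $B_0=\{f\in F_1\setminus S:\ell(f)>\nu k/2\}$ and $B=S\cup B_0$. By Lemma~\ref{lem:few}, $\sum_f\ell(f)\le34n+\Delta|S|\le34n+Ak\eta_1n$, so $|B_0|\le\big(68/(\nu k)+2\eta_1A/\nu\big)n$ and $|B|\le bn$.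

Most faces thus have a small leak, but a piece with up to $t$ faces may well contain faces of $B_0$, and what matters is that the uncolored vertex be far from $B$. Graph distance in $M$ is not a usable measure, as $M$ may have faces with many thin bundles. We use instead the network on $M$ with conductances $a(f,g)=w(f,g)/k$. The total conductance at a face is at most $\Delta/k\le A$, and $n\ge1$, so Lemma~\ref{lem:network} gives a face $f_0\in F_1\setminus B$ with
\begin{equation}\label{eq:small}
\mathcal C(f_0,B)<\kappa .
\end{equation}
Since $\ell(f_0)\le\nu k/2<k/72\le d(f_0)$, some vertex $v$ on $f_0$ is in a bundle $e_0=f_0g_0$ with $g_0\notin S$. Let $W$ be the vertex set of the component of $M-S$ that contains $e_0$, let $E(W)$ be the set of bundles inside $W$, and let $V_2(W)=\bigcup_{e\in E(W)}V_e$. Fix an $N$-coloring $\phi$ of $H-v$, with sets $\overline\phi(f)$ of missing colors as in Section~\ref{sec:idea}.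

Seen from $W$, a color $\gamma$ is described by two sets: the set $m_\gamma$ of bundles $e\in E(W)$ such that $V_e$ contains a vertex colored $\gamma$, and the set $D_\gamma$ of faces $f\in W$ on which $\gamma$ occurs at a vertex outside $V_2(W)$. Each face has at most one vertex colored $\gamma$, so $m_\gamma$ is a matching of $M[W]$ that avoids $D_\gamma$, that is, a matching of $M[W\setminus D_\gamma]$. The pair $(m_\gamma,D_\gamma)$ is the \emph{type} of $\gamma$.

\subsection{All exchanges at once}\label{ss:farkas}

If we recolor only $V_2(W)$, a color $\gamma$ may be moved from $m_\gamma$ to any matching of $M[W\setminus D_\gamma]$. The goal is to move colors so that $e_0$ gains one and no bundle loses any. The fractional version of this goal is a linear system. Because $|W|\le t$, a fractional solution can be scaled to an integral one of bounded size, and it can be carried out provided it only moves colors of types that occur often.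

For a set $\mathcal T$ of types consider the system in variables $x_{\tau,m}\ge0$, indexed by $\tau=(m_\tau,D_\tau)\in\mathcal T$ and matchings $m$ of $M[W\setminus D_\tau]$:
\begin{equation}\label{eq:LP}
\sum_{\tau,m}x_{\tau,m}\big(\mathbf 1[e\in m]-\mathbf 1[e\in m_\tau]\big)\ge\mathbf 1[e=e_0]\qquad(e\in E(W)).
\end{equation}
The system is determined by the graph $M[W]$, the edge $e_0$ and the set $\mathcal T$, so up to isomorphism there are finitely many such systems with $|W|\le t$. A feasible one has a rational solution, and multiplying it by a positive integer gives an integral solution. Fix an integral solution for each feasible system, and let $n_0\ge1$ be an upper bound for $\sum_{\tau,m}x_{\tau,m}$ over all of them. Let $T_0$ be an upper bound for the number of types on a graph with at most $t$ vertices, and put $r_0=T_0n_0$. Call a color \emph{common} if at least $n_0$ colors have its type, and let $\Omega$ be the set of common colors. At most $r_0$ colors are not common.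

\begin{lemma}\label{lem:weights}
There are weights $c_e\ge0$ $(e\in E(W))$ with $c_{e_0}>0$ such that for every $\gamma\in\Omega$ the matching $m_\gamma$ has maximum weight among the matchings of $M[W\setminus D_\gamma]$.
\end{lemma}

\begin{proof}
Let $\mathcal T$ be the set of types of common colors. We first show that \eqref{eq:LP} is infeasible. Otherwise take the fixed integral solution, choose for each pair $(\tau,m)$ a set of $x_{\tau,m}$ colors of type $\tau$, all these sets disjoint, and replace the matching of each chosen color by $m$. This is possible because each $\tau\in\mathcal T$ has at least $n_0$ colors. The vertices in a bundle have distinct colors, so originally $e$ lies in the matchings of exactly $w_e-\mathbf 1[e=e_0]$ colors; by \eqref{eq:LP} it now lies in the matchings of at least $w_e$ colors. Color each $V_e$ with $e\in E(W)$ injectively by colors whose new matching contains $e$, which colors $v$ as well, and keep $\phi$ outside $V_2(W)$. Suppose two vertices on a face $f$ have the same color $\gamma$. If both are in $V_2(W)$, their bundles contain $f$ and belong to one matching, so they are equal, contrary to injectivity. If exactly one is in $V_2(W)$, then $f\in W$,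 the other vertex shows $f\in D_\gamma$, and the matching of $\gamma$ covers $f$ although it avoids $D_\gamma$. If neither is, $\phi$ was not proper. So $H$ is $N$-colorable, a contradiction.

Farkas' lemma states that a system $Lx\ge y$, $x\ge0$ is infeasible if and only if there is a vector $c\ge0$ with $c^{\top}L\le0$ and $c^\top y>0$. For \eqref{eq:LP} this reads $c(m)-c(m_\tau)\le0$ for all $(\tau,m)$, and $c_{e_0}>0$.
\end{proof}

From now on no vertex is recolored: every exchange is a comparison of weights of matchings. We know nothing about $c$ beyond Lemma~\ref{lem:weights}, and bundles of weight $0$ carry no information. Call a bundle \emph{positive} if $c_e>0$, and let $U$ be the vertex set of the component containing $e_0$ in the graph of positive bundles on $W$. Then $f_0\in U$, $|U|\ge2$, and a positive bundle has both ends or no end in $U$.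

\subsection{Restriction to a subset}\label{ss:local}

A leaking inequality for $U$ alone would only show that $U$ meets $B_0$, which is no contradiction. We need it for every subset of $U$, counting the bundles to the rest of $U$ as leak.

Let $\emptyset\ne Y\subseteq U$. A vertex on a face $f\in Y$ is \emph{$Y$-outer at $f$} if it belongs to $V_{\ge3}$, or belongs to $V_2$ and has its other face in $S\cup(U\setminus Y)$. The number of such vertices is
\begin{equation}\label{eq:leakY}
\ell_Y(f)=\ell(f)+w(f,U\setminus Y),
\end{equation}
and we put $\ell_Y(Y)=\sum_{f\in Y}\ell_Y(f)$. Let $D^Y_\gamma$ be the set of $f\in Y$ with a $Y$-outer vertex colored $\gamma$; a face $f$ belongs to $D^Y_\gamma$ for at most $\ell_Y(f)$ colors $\gamma$. All neighbors in $M$ of a face of $W$ lie in $W\cup S$, so a vertex on $f\in Y$ outside $V_2(W)$ is $Y$-outer, and $D_\gamma\cap Y\subseteq D^Y_\gamma$. Let $E_Y$ be the set of positive bundles with both ends in $Y$, let $m^Y_\gamma=m_\gamma\cap E_Y$, and let $G^Y_\gamma$ be the graph on $Y\setminus D^Y_\gamma$ whose edges are the bundles of $E_Y$ that avoid $D^Y_\gamma$. If $f$ is an end of $e\in m^Y_\gamma$, then the only vertex on $f$ colored $\gamma$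 is in $V_e$ and is not $Y$-outer. Thus $m^Y_\gamma$ is a matching of $G^Y_\gamma$.

\begin{lemma}\label{lem:local}
For $\gamma\in\Omega$, $m^Y_\gamma$ is a maximum weight matching of $G^Y_\gamma$.
\end{lemma}

\begin{proof}
Let $m^\circ$ be the set of positive bundles of $m_\gamma$ not in $E_Y$, so that $c(m_\gamma)=c(m^Y_\gamma)+c(m^\circ)$. If a bundle of $m^\circ$ has an end $f\in Y$, its other end is in $U\setminus Y$, so $f\in D^Y_\gamma$. Hence any matching $m$ of $G^Y_\gamma$ has no end in common with $m^\circ$, and it avoids $D_\gamma$ because $D_\gamma\cap Y\subseteq D^Y_\gamma$. So $m\cup m^\circ$ is a matching of $M[W\setminus D_\gamma]$, and Lemma~\ref{lem:weights} gives $c(m)+c(m^\circ)\le c(m^Y_\gamma)+c(m^\circ)$.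
\end{proof}

The first consequence generalizes the fact that $f_0$ and $g_0$ miss no common color.

\begin{lemma}\label{lem:shift}
Let $gf\in E_Y$. The number of vertices on $g$ in bundles of $E_Y$, plus $\ell_Y(g)$, is at least $k-r_0$.
\end{lemma}

\begin{proof}
Let $\alpha\in\overline\phi(f)\cap\Omega$; there are at least $k-r_0$ such colors. Then $f\notin D^Y_\alpha$ and $m^Y_\alpha$ does not cover $f$. If the same held for $g$, then $m^Y_\alpha\cup\{gf\}$ would be a heavier matching of $G^Y_\alpha$, contrary to Lemma~\ref{lem:local}. So $\alpha$ occurs at $g$ on a $Y$-outer vertex or on a vertex in a bundle of $E_Y$, and distinct colors occur on distinct vertices.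
\end{proof}

For each $\gamma\in\Omega$ fix a dual solution $(u^\gamma,z^\gamma)$ for $G^Y_\gamma$ as in Lemma~\ref{lem:laminar}; it depends on $Y$. The dual pays for each positive bundle either through vertex prices $u$ or through odd sets. The two possibilities correspond to the two examples of Section~\ref{sec:idea}: vertex prices lead to alternating chains that must end in a leak, and odd sets lead to density. Call $f\in Y$ \emph{heavy} if $f\notin D^Y_\beta$ and $u^\beta_f>0$ for at least $\xi k$ colors $\beta\in\Omega$, and let $Y_h$ be the set of heavy faces.

\begin{lemma}[chains]\label{lem:chains}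
$|Y_h|\le\dfrac{2N}{\xi k^2}\,\ell_Y(Y)$.
\end{lemma}

\begin{proof}
Consider triples $(f,\alpha,\beta)$ with $f\in Y$, $\beta\in\Omega$, $f\notin D^Y_\beta$, $u^\beta_f>0$ and $\alpha\in\overline\phi(f)\cap\Omega$. Each heavy face is the first entry of at least $\xi k(k-r_0)\ge\xi k^2/2$ triples, so it suffices to show that there are at most $N\ell_Y(Y)$ triples.

Fix a triple. By (S1) and Lemma~\ref{lem:local}, $m^Y_\beta$ covers $f$; in particular $\beta\ne\alpha$. Every component of the union of the matchings $m^Y_\alpha$ and $m^Y_\beta$, a common bundle counted twice, is a path or a cycle whose edges alternate between the two. Since $m^Y_\alpha$ does not cover $f$, the component of $f$ is a path $f=f^0,f^1,\dots,f^j$ with $j\ge1$ whose first bundle belongs to $m^Y_\beta$. Let $\gamma'$ be the color of its last bundle and $\gamma''$ the other of $\alpha,\beta$, so $m^Y_{\gamma''}$ does not cover $f^j$.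

We claim that $f^j\in D^Y_{\gamma''}$. Suppose not, and let $m'_\alpha,m'_\beta$ arise from $m^Y_\alpha,m^Y_\beta$ by exchanging the bundles of the path. The faces $f^1,\dots,f^{j-1}$ are covered by both matchings before and after, so they avoid $D^Y_\alpha\cup D^Y_\beta$. The face $f^0$ is newly covered for $\alpha$, and $f^0\notin D^Y_\alpha$ since $\alpha$ is missing there. The face $f^j$ is newly covered for $\gamma''$, and $f^j\notin D^Y_{\gamma''}$. So $m'_\alpha$ and $m'_\beta$ are matchings of $G^Y_\alpha$ and $G^Y_\beta$. Their total weight is $c(m^Y_\alpha)+c(m^Y_\beta)$, and neither can exceed the respective maximum, so both have maximum weight. But $m'_\beta$ does not cover $f$, contrary to (S1).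

The triple $(f^j,\gamma'',\gamma')$ determines $(f,\alpha,\beta)$: the path is the component of $f^j$ for the two colors $\gamma',\gamma''$, the face $f$ is its other end, $\beta$ is the color of the bundle at $f$, and $\alpha$ is the other color. There are at most $\ell_Y(Y)$ pairs $(g,\gamma'')$ with $g\in D^Y_{\gamma''}$ and at most $N$ choices of $\gamma'$.
\end{proof}

\begin{lemma}[odd sets]\label{lem:blossom}
Let $X\subseteq Y$ with $|X|\ge2$ induce a connected subgraph of $(Y,E_Y)$. Let $\gamma\in\Omega$ satisfy $X\cap D^Y_\gamma=\emptyset$ and $u^\gamma_f=0$ for all $f\in X$. Then $m^Y_\gamma$ covers all faces of $X$ with at most one exception.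
\end{lemma}

\begin{proof}
A bundle $e\in E_Y$ inside $X$ is an edge of $G^Y_\gamma$, and \eqref{eq:dual} gives $0<c_e\le\sum_{Q\supseteq e}z^\gamma_Q$. So $e$ lies in an odd set $Q$ with $z^\gamma_Q>0$, and we may take $Q$ maximal. By laminarity the maximal sets are disjoint, so bundles with a common end lie in the same one, and by connectivity one set $Q$ contains $X$. By (S2), $m^Y_\gamma$ covers all but one face of $Q$.
\end{proof}

\subsection{Every subset leaks}\label{ss:expansion}

\begin{lemma}\label{lem:expansion}
Every nonempty $Y\subseteq U$ satisfies $\ell_Y(Y)\ge\nu k|Y|$.
\end{lemma}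

\begin{proof}
Call $g\in Y$ \emph{leaky} if $\ell_Y(g)\ge\sigma k/s_0$, let $Y_\ell$ be the set of leaky faces, and put $Y_1=Y_h\cup Y_\ell$ and $Y_0=Y\setminus Y_1$. We have $|Y_\ell|\le\frac{s_0}{\sigma k}\ell_Y(Y)$, so Lemma~\ref{lem:chains} and $N\le Ak$ give
\begin{equation}\label{eq:Y1}
|Y_1|\le\Big(\frac{2A}\xi+\frac{s_0}\sigma\Big)\frac{\ell_Y(Y)}k .
\end{equation}
It remains to bound $|Y_0|$ by a multiple of $|Y_1|$. A \emph{cluster} is the vertex set of a component of the graph on $Y_0$ formed by the bundles of $E_Y$ inside $Y_0$. We show that clusters are small and that each is attached to $Y_1$ by many vertices.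

For $X\subseteq Y_0$ with $|X|\le s_0$ call a color $\gamma$ \emph{exceptional for $X$} if $\gamma\notin\Omega$, or $X\cap D^Y_\gamma\ne\emptyset$, or neither holds and $u^\gamma_f>0$ for some $f\in X$. The faces of $X$ are neither leaky nor heavy, so the number of exceptional colors is at most $r_0+s_0\cdot\sigma k/s_0+s_0\xi k\le3\sigma k$.

\emph{(a) Every cluster has fewer than $s_0$ faces.} Otherwise there is $X\subseteq Y_0$ with $|X|=s_0$ that induces a connected subgraph of $(Y,E_Y)$. By Lemma~\ref{lem:blossom}, a color that is not exceptional is missing at no more than one face of $X$. Hence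
\[
s_0k\le\sum_{f\in X}|\overline\phi(f)|\le N+s_0\cdot3\sigma k=N+\tfrac38\eta k<(A+1)k<s_0k,
\]
a contradiction. This is where $N\le Ak$ limits the size of the odd sets.

\emph{(b) For every cluster $Z$, the number $\mu(Z)$ of vertices in bundles of $E_Y$ between $Z$ and $Y_1$ is at least $\sigma k$.} Suppose $\mu(Z)<\sigma k$ and let $s=|Z|<s_0$. Every bundle of $E_Y$ with exactly one end in $Z$ has its other end in $Y_1$.

Let $s=1$ and $Z=\{g\}$. If $g$ is an end of a bundle of $E_Y$, then $\mu(Z)$ counts all vertices on $g$ in bundles of $E_Y$, and Lemma~\ref{lem:shift} gives $\mu(Z)\ge k-r_0-\sigma k/s_0\ge(1-2\sigma)k\ge\sigma k$, a contradiction. Otherwise all positive bundles at $g$ go to $U\setminus Y$, and there is at least one because $g\in U$ and $|U|\ge2$. Lemma~\ref{lem:shift} with $U$ in place of $Y$ gives $w(g,U\setminus Y)+\ell_U(g)\ge k-r_0$. As $\ell_U(g)=\ell(g)$, the left side is $\ell_Y(g)$ by \eqref{eq:leakY}, so $\ell_Y(g)\ge k/2$ and $g$ is leaky, a contradiction.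

Let $s\ge2$. Discard the colors that are exceptional for $Z$ and those that occur on a vertex counted by $\mu(Z)$, at most $4\sigma k\le\eta k$ colors in all. Let $\gamma$ be a remaining color. By Lemma~\ref{lem:blossom}, $m^Y_\gamma$ covers at least $s-1$ faces of $Z$, and each covering bundle lies inside $Z$, since $\gamma$ does not occur between $Z$ and $Y_1$. So $\gamma$ occurs on at least $\lceil(s-1)/2\rceil=\lfloor s/2\rfloor$ vertices counted by $e_2(Z)$, and
\[
e_2(Z)\ge(N-\eta k)\lfloor s/2\rfloor .
\]
Each vertex counted by $e_2(Z)$ lies on two faces of $Z$, so $e_2(Z)\le s\Delta/2$. If $s$ is even this gives $\Delta+(1-\eta)k\le\Delta$, which is false. If $s$ is odd, then $Z$ is a set as in Proposition~\ref{prop:dense}, contrary to the standing assumption. This proves (b).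

The vertices counted by $\mu(Z)$ lie on faces of $Y_1$ and are different for different clusters, so by (b) there are at most $\Delta|Y_1|/(\sigma k)\le A|Y_1|/\sigma$ clusters. By (a), $|Y_0|\le s_0A|Y_1|/\sigma$. With \eqref{eq:Y1} and the definition of $\nu$ we get $|Y|\le\ell_Y(Y)/(\nu k)$.
\end{proof}

\subsection{From leaking to conductance}\label{ss:contra}

Let $\emptyset\ne Y\subseteq U\setminus B$. Faces outside $B$ have $\ell(f)\le\nu k/2$, so \eqref{eq:leakY} and Lemma~\ref{lem:expansion} give $w(Y,U\setminus Y)\ge\nu k|Y|/2$. In terms of conductances,
\begin{equation}\label{eq:iso}
\sum_{x\in Y,\ y\in U\setminus Y}a(x,y)\ge\frac\nu2\,|Y|\qquad\text{for all }Y\subseteq U\setminus B .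
\end{equation}
An isoperimetric inequality of this kind bounds the conductance to $B$ from below. Let $\psi$ be a function on $F_1$ with $\psi(f_0)=1$ and $\psi|_B=0$. For $\tau\ge0$ the set $Y_\tau=\{x\in U:\psi(x)^2>\tau\}$ avoids $B$. In what follows $x$ runs over $U$ and $xy$ over the edges of $M[U]$. A face $x$ belongs to $Y_\tau$ for $\tau$ in an interval of length $\psi(x)^2$, and an edge $xy$ leaves $Y_\tau$ for $\tau$ in an interval of length $|\psi(x)^2-\psi(y)^2|$. Integrating \eqref{eq:iso} over $\tau$ and applying the Cauchy--Schwarz inequality to $|\psi(x)-\psi(y)|\cdot|\psi(x)+\psi(y)|$ yields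
\[
\frac\nu2\sum_x\psi(x)^2\le\sum_{xy}a(x,y)\,|\psi(x)^2-\psi(y)^2|\le\Big(\sum_{xy}a(x,y)(\psi(x)-\psi(y))^2\Big)^{1/2}\Big(2A\sum_x\psi(x)^2\Big)^{1/2},
\]
where we used
\[
\sum_{xy}a(x,y)(\psi(x)+\psi(y))^2\le2\sum_{xy}a(x,y)\big(\psi(x)^2+\psi(y)^2\big)\le2A\sum_x\psi(x)^2 .
\]
Since $f_0\in U$, we have $\sum_x\psi(x)^2\ge1$, and the energy of $\psi$ is at least $\frac{\nu^2}{8A}\sum_x\psi(x)^2\ge\kappa$. Hence $\mathcal C(f_0,B)\ge\kappa$, contradicting \eqref{eq:small}. This proves Proposition~\ref{prop:dense}. \qed

\section{The exact bound}\label{sec:exact}

We prove Theorem~\ref{thm:systems}. Let $C=4520\cdot800$, let $k_0$ be given by Proposition~\ref{prop:dense} for $A=C+1$ and $\eta=1/20$, and let $K\ge\max\{k_0,48960\}$. Suppose $\Delta\ge k\ge K$ and some member of $\mathcal H(\Delta,k)$ is not $N$-colorable, where $N=\Delta+k$. Choose such an $H$ with $|V|$ minimum and, subject to that, $|F|$ minimum. The class $\mathcal H(\Delta,k)$ is closed under deleting vertices and faces, so $H$ is critical for $(\Delta,N)$, and every member of $\mathcal H(\Delta,k)$ with fewer vertices in $V$ is $N$-colorable. The codegree bound now enters, in particular through $w(f,g)\le d(f,g)\le k$.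

Two things separate us from the theorem. Proposition~\ref{prop:dense} needs $\Delta=O(k)$, and it loses $\eta k$, which matters for triples of faces. The next two lemmas deal with these points.

When $\Delta$ is much larger than $k$, a vertex of moderate degree can reach conflict degree $N$ only by lying on a face much larger than $k$. Such faces are rare. A typical large face is covered by them, the codegree bound forces it to meet three of them or of the rare vertices of high degree, and (E3) forbids this.

\begin{lemma}\label{lem:ratio}
$\Delta<Ck$.
\end{lemma}

\begin{proof}
Suppose $\Delta\ge Ck$. The graph $M$ has at most $3n$ bundles, each with at most $k$ vertices, so Lemma~\ref{lem:few} gives $\sum_{f\in F_1}d(f)\le2\cdot3nk+34n\le40kn$. Hence the set $L$ of \emph{huge} faces, those with $d(f)>800k$, has $|L|\le n/20$. By Lemma~\ref{lem:few} also $\sum_{v\in V_{\ge3}}\deg v\le226n$, so the set $V^+$ of vertices of degree at least $4520$ has $|V^+|\le n/20$.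

Every $v\in V\setminus V^+$ lies on a huge face: otherwise it lies on fewer than $4520$ faces, each of degree at most $800k$, and its conflict degree is less than $Ck\le\Delta<N$. For each $v\in V\setminus V^+$ choose a huge face $g(v)$ containing it.

Let $F^*$ be the set of $f\in F_1\setminus L$ with $h(f)<k/72$. Since $\sum_{f\in F_1}h(f)\le34n$, at most $34\cdot72\,n/k\le n/20$ large faces have $h(f)\ge k/72$, so $|F^*|\ge0.9n$. Let $f\in F^*$, and put $L_f=\{g(v):v\in V(f)\setminus V^+\}$ and $q=|V(f)\cap V^+|$. As $d(f)\ge k/72>h(f)$, there is $v_0\in V(f)\cap V_2$, and $g_1=g(v_0)\in L_f$ is its other face because $f$ is not huge. By \eqref{eq:deg2}, $d(f)\ge k+d(f,g_1)+1$. On the other hand $V(f)\subseteq V^+\cup\bigcup_{g\in L_f}V(g)$, so $d(f)\le d(f,g_1)+(|L_f|-1)k+q$. Thus $k+1\le(|L_f|-1)k+q$. If $|L_f|=1$ then $q\ge k+1\ge2$, and if $|L_f|=2$ then $q\ge1$. In all cases $|L_f|+q\ge3$.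

In $H$ contract the edge $vg(v)$ for each $v\in V\setminus V^+$, keep only the nodes in $F^*\cup L\cup V^+$, and keep one copy of each edge between $F^*$ and $L\cup V^+$. The result is a simple planar bipartite graph in which each $f\in F^*$ is adjacent to $L_f$ and to $V(f)\cap V^+$, so it has degree at least $3$. By (E3), $|F^*|\le2(|L|+|V^+|)\le n/5$, contradicting $|F^*|\ge0.9n>0$.
\end{proof}

A nearly dense triple has almost all of its vertices in its own bundles. If at most $k$ vertices remain, the three faces can be merged into one face of degree at most $k$, which respects both bounds of the class, and the count from the introduction ($\Delta$ for one face, $k$ for the opposite pair) becomes Hall's condition. Recall Hall's theorem: lists $\mathcal L(x)$, $x\in T$, have distinct representatives if and only if $|\bigcup_{x\in T'}\mathcal L(x)|\ge|T'|$ for all $T'\subseteq T$.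

\begin{lemma}\label{lem:triple}
Let $f_1,f_2,f_3$ be distinct faces, put $w_{ij}=w(f_i,f_j)$, and suppose that at least two of $w_{12},w_{13},w_{23}$ are positive. Then $3\Delta-2(w_{12}+w_{13}+w_{23})>k$.
\end{lemma}

\begin{proof}
Let $T$ be the set of vertices of $V_2$ with both faces among $f_1,f_2,f_3$, so $|T|=w_{12}+w_{13}+w_{23}$, and let $R=(V(f_1)\cup V(f_2)\cup V(f_3))\setminus T$. Then $2|T|+|R|\le\sum_id(f_i)\le3\Delta$, so it suffices to show $|R|>k$. Suppose $|R|\le k$.

Two vertices of $T$ in different bundles form with $f_1,f_2,f_3$ a path in $H$; this is where two positive $w_{ij}$ are needed. Contract the path to a new face $z$, delete the rest of $T$, and remove parallel edges. The result is a system $H'$ with vertex set $V\setminus T$ and $V(z)=R$, and the other faces are unchanged because they do not meet $T$. Since $d(z)\le k\le\Delta$, every codegree with $z$ is at most $k$, so $H'\in\mathcal H(\Delta,k)$. By minimality $H'$ has an $N$-coloring; it is proper on all faces of $H$ and gives distinct colors to all vertices of $R$. It remains to color $T$.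

For $r\in R$ let $I(r)=\{i:r\in V(f_i)\}$. Let $\rho_i$ be the number of $r$ with $I(r)=\{i\}$, let $\rho$ be the number with $|I(r)|\ge2$, and split $\rho=\rho'+\rho''$, where $\rho'$ counts those with $1\in I(r)$ and $\rho''$ those with $I(r)=\{2,3\}$. A color not used on $R$ is available for every vertex of $T$. The color of a vertex $r$ with $I(r)=\{i\}$ is available exactly in the bundle opposite to $f_i$, and the color of a vertex with $|I(r)|\ge2$ is available nowhere on $T$. Any two vertices of $T$ share a face, and they conflict with other vertices only through $f_1,f_2,f_3$. So we need distinct representatives of the lists of available colors. The lists are constant on each bundle, so it suffices to check Hall's condition for unions of whole bundles. We use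
\[
w_{12}+w_{13}+\rho_1+\rho'=d(f_1)\le\Delta,\qquad w_{23}+\rho''\le d(f_2,f_3)\le k .
\]
For one bundle, the list has at least $N-|R|\ge\Delta\ge w_{ij}$ colors. For two bundles, by symmetry $f_1f_2$ and $f_1f_3$, the union of the lists has $N-\rho_1-\rho$ colors, and $w_{12}+w_{13}+\rho_1+\rho'+\rho''\le\Delta+k$. For all three bundles the union has $N-\rho$ colors, and $(w_{12}+w_{13}+\rho')+(w_{23}+\rho'')\le\Delta+k$. So the coloring extends to $H$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:systems}]
By Lemma~\ref{lem:ratio}, $N\le(C+1)k$, so Proposition~\ref{prop:dense} with $\eta=1/20$ gives a set $Z$ of odd size $s\ge3$ with $M[Z]$ connected and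
\[
\big(\Delta+(1-\eta)k\big)\frac{s-1}2\le e_2(Z)\le\min\Big\{\frac{s\Delta}2,\ (3s-6)k\Big\}.
\]
The first upper bound holds because faces have degree at most $\Delta$; the second holds because $M[Z]$ is simple and planar and bundles have at most $k$ vertices.

Let $s\ge5$. The first upper bound gives $\Delta\ge(s-1)(1-\eta)k$, so $\Delta+(1-\eta)k\ge s(1-\eta)k$, and the second gives $(1-\eta)\,s(s-1)\le6s-12$. For $s=5$ this reads $19\le18$, and $0.95s^2-6.95s+12$ is increasing for $s\ge5$, so the inequality fails for all $s\ge5$.

Let $s=3$. Then $\Delta+(1-\eta)k\le e_2(Z)\le3k$, so $\Delta\le(2+\eta)k$ and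
\[
3\Delta-2e_2(Z)\le\Delta-2(1-\eta)k\le3\eta k<k .
\]
As $M[Z]$ is connected, at least two of the three pairs in $Z$ are bundles, and Lemma~\ref{lem:triple} is violated.

Both cases are impossible, which proves Theorem~\ref{thm:systems} and with it Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}
With $\eta=0$ the inequality $(1-\eta)s(s-1)\le6s-12$ becomes $(s-3)(s-4)\le0$. So among odd sizes only $s=3$ is tight, and the room at $s\ge5$ absorbs the error term. This room comes from planarity: with the trivial bound $e_2(Z)\le\binom s2k$ in place of $(3s-6)k$ the same computation gives only $1-\eta\le1$, for every $s$.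
\end{remark}

\begin{thebibliography}{9}

\bibitem{BS}
Benjamini and Schramm, \emph{Recurrence of distributional limits of finite planar graphs}, Electron. J. Probab. (2001).

\bibitem{JS}
Stanislav Jendrol and Roman Sotak, \emph{On the cyclic coloring conjecture}, arXiv:2009.10436 (2020).

\bibitem{LT}
Lipton and Tarjan, \emph{Applications of a planar separator theorem}, SIAM J. Comput. (1980).

\end{thebibliography}
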